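\title{Colorings of products of Polish spaces without somewhere dense monochromatic grids}

\begin{abstract}
Color the product $X_0\times X_1$ of two perfect Polish spaces with finitely many colors, and ask for somewhere dense sets $Y_0\subseteq X_0$ and $Y_1\subseteq X_1$ such that $Y_0\times Y_1$ is monochromatic. We show that such sets exist whenever at most five colors are used, and that under the continuum hypothesis every such product has a coloring with six colors for which they do not exist. Hence the partition principle $\mathsf{PG}_2$ is not provable in $\mathsf{ZFC}$, which answers a question of Lambie-Hanson and Zucker. In dimension $d\ge 2$, the principle $\mathsf{PG}_d$ for finitely many colors implies $2^{\aleph_0}\ge\aleph_d$.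
\end{abstract}

\section{Grids and the principles $\mathsf{PG}_d$}\label{sec:intro}

A \emph{perfect Polish space} is a nonempty separable completely metrizable space without isolated points. A subset $Y$ of a space $X$ is \emph{somewhere dense} if $Y\cap U$ is dense in $U$ for some nonempty open $U\subseteq X$. We identify a natural number $k$ with $\{0,\dots,k-1\}$. Colorings are arbitrary functions; no definability is assumed.

\begin{definition}\label{def:grid}
Let $X_0,\dots,X_{d-1}$ be perfect Polish spaces, let $A_i\subseteq X_i$, and let $c$ be a function on $\prod_{i<d}A_i$. A \emph{grid} for $c$ is a sequence of sets $Y_i\subseteq A_i$ $(i<d)$, each somewhere dense in $X_i$, such that $c$ is constant on $\prod_{i<d}Y_i$. For $2\le d<\omega$ and $0<k<\omega$, let $\mathsf{PG}_d(k)$ be the statement that for all perfect Polish spaces $X_0,\dots,X_{d-1}$ every coloring $c:\prod_{i<d}X_i\to k$ has a grid. Let $\mathsf{PG}_d$ be the statement that $\mathsf{PG}_d(k)$ holds for all $0<k<\omega$, and let $\mathsf{PG}_d(\aleph_0)$ be the statement that every coloring $c:\prod_{i<d}X_i\to\omega$ has a grid.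
\end{definition}

For a single space the corresponding statement is a pigeonhole principle: a finite union of nowhere dense sets is nowhere dense, and by the Baire category theorem a Polish space is not even a countable union of nowhere dense sets. The principles $\mathsf{PG}_d$ ask how much of this survives in a product. For tame colorings everything survives; if, say, all color classes are closed, the Baire category theorem puts an open box inside one of them. For arbitrary colorings the following example limits what one can ask.

\begin{example}[the order coloring]\label{ex:order}
Let $\kappa$ be $\omega$ or $\omega_1$, and let $\rho_0:A_0\to\kappa$ and $\rho_1:A_1\to\kappa$ be injections. Give $(x,y)$ the color $0$ if $\rho_0(x)<\rho_1(y)$ and the color $1$ otherwise. If $Y_0\times Y_1$ is nonempty and monochromatic, then one side has size less than $\kappa$: for color $0$ all values of $\rho_0$ on $Y_0$ lie below $\rho_1(y)$ for a fixed $y\in Y_1$, and for color $1$ all values of $\rho_1$ on $Y_1$ are at most $\rho_0(x)$ for a fixed $x\in Y_0$.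

With $\kappa=\omega$ this is a $2$-coloring of $\mathbb Q\times\mathbb Q$ in which every nonempty monochromatic rectangle has a finite side. With $\kappa=\omega_1$, under $\mathsf{CH}$, it is a $2$-coloring of $X_0\times X_1$ in which every nonempty monochromatic rectangle has a countable side, so one cannot ask for both sides to be nonmeager. This second coloring does have grids: take $Y_0$ countable and dense, and let $Y_1$ be the co-countable set of all $y$ with $\rho_1(y)>\sup\rho_0[Y_0]$.
\end{example}

Somewhere density is thus a notion of largeness that countable sets can have and finite sets cannot, and this is what allows it to survive the order coloring. The following results are recorded in \cite{LHZ}.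
\begin{itemize}
\item[(a)] $\mathsf{PG}_2(2)$ is a theorem of $\mathsf{ZFC}$.
\item[(b)] For $2\le d<\omega$, $\mathsf{PG}_d(\aleph_0)$ implies $2^{\aleph_0}\ge\aleph_d$. Moreover, $\mathsf{PG}_d(\aleph_0)$ holds after adding at least $(\beth_{d-1})^+$ Cohen reals to any model of $\mathsf{ZFC}$.
\end{itemize}
The question left open in \cite{LHZ} is whether $\mathsf{PG}_2$, for all finite numbers of colors, is a theorem of $\mathsf{ZFC}$.

In view of (a) one would guess that it is, because a partition theorem for two colors usually yields the theorem for $k$ colors by merging colors and repeating the argument inside the homogeneous set. Here the repetition is not available. The grid found in the first round may have countable sides, and by Example~\ref{ex:order} the two-color statement is false for products of countable sets. In fact the guess is correct up to five colors and wrong from six on.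

\begin{theorem}\label{thm:six}
Let $X_0,X_1$ be perfect Polish spaces and let $A_i\subseteq X_i$ have size at most $\aleph_1$. There is a coloring $c:A_0\times A_1\to 6$ with no grid.
\end{theorem}

\begin{theorem}\label{thm:dim}
Let $2\le d<\omega$. If $2^{\aleph_0}<\aleph_d$, then for all perfect Polish spaces $X_0,\dots,X_{d-1}$ there is a coloring of $\prod_{i<d}X_i$ with $3\cdot d!$ colors and no grid. In particular, $\mathsf{PG}_d$ implies $2^{\aleph_0}\ge\aleph_d$.
\end{theorem}

\begin{theorem}\label{thm:five}
$\mathsf{PG}_2(k)$ holds for every $k\le 5$.
\end{theorem}

All three theorems are proved in $\mathsf{ZFC}$.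

\begin{corollary}\label{cor:indep}
Under $\mathsf{CH}$, every product of two perfect Polish spaces has a $6$-coloring with no grid. If $\mathsf{ZFC}$ is consistent, then $\mathsf{PG}_2(6)$ and $\mathsf{PG}_2$ are independent of $\mathsf{ZFC}$; in particular, $\mathsf{PG}_2$ is not provable in $\mathsf{ZFC}$.
\end{corollary}

\begin{proof}
Under $\mathsf{CH}$ a Polish space has size at most $\aleph_1$ (fact (T3) below), so Theorem~\ref{thm:six} applies with $A_i=X_i$. By G\"odel's theorem, $\mathsf{ZFC}+\mathsf{CH}$ is consistent if $\mathsf{ZFC}$ is, and in this theory $\mathsf{PG}_2(6)$ and $\mathsf{PG}_2$ fail. By (b), $\mathsf{PG}_2(\aleph_0)$ is consistent if $\mathsf{ZFC}$ is, and it implies both principles.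
\end{proof}

The number $6$ arises as $2\cdot 3$. The order coloring splits the product into two halves, and Proposition~\ref{prop:three} colors each half with three colors. Section~\ref{sec:devices} explains on small examples the two devices behind this proposition, each of which forbids one color; Section~\ref{sec:three} proves it, and Section~\ref{sec:dim} derives Theorems~\ref{thm:six} and~\ref{thm:dim}. Section~\ref{sec:five}, which is independent of Sections~\ref{sec:devices}--\ref{sec:dim}, proves Theorem~\ref{thm:five} by finding the same splitting $3+3$ in every coloring without a grid.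

\section{Digits and coherent sequences}\label{sec:tools}

We use the following facts about a perfect Polish space $X$.
\begin{itemize}
\item[(T1)] A set is somewhere dense if and only if its closure has nonempty interior, that is, if and only if it is not nowhere dense. Finite unions of nowhere dense sets are nowhere dense, and points are nowhere dense because none is isolated. Hence, if $Y$ is dense in an open set $G$ and $G'\subseteq G$ is nonempty and open, then $Y\cap G'$ is dense in $G'$, and therefore somewhere dense and infinite.
\item[(T2)] A set is \emph{meager} if it is a countable union of nowhere dense sets. Subsets and countable unions of meager sets are meager, countable sets are meager, and nonmeager sets are somewhere dense. By the Baire category theorem no nonempty open subset of $X$ is meager.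
\item[(T3)] $|X|\le2^{\aleph_0}$, since a point is determined by the members of a countable base that contain it.
\end{itemize}

The absence of isolated points is needed for the question to have content: if $x\in X_0$ were isolated, then $\{x\}$ together with a somewhere dense color class of $y\mapsto c(x,y)$ would be a grid.

\subsection*{Digits}
In the space $Q^\omega$ of sequences over a countable discrete set $Q$, a set that is dense in the cylinder $[s]=\{x:s\subseteq x\}$ contains, for every $n\ge|s|$ and every $q\in Q$, points whose $n$th coordinate is $q$. This is the only property of coordinates that we need, and it can be arranged in any space.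

\begin{lemma}\label{lem:digits}
Let $X$ be a perfect Polish space and $Q$ a countable set. There are open sets $T_{n,q}\subseteq X$ $(n<\omega,\ q\in Q)$ such that
\begin{itemize}
\item[(i)] for each $n$ the sets $T_{n,q}$ $(q\in Q)$ are pairwise disjoint;
\item[(ii)] for each nonempty open $G\subseteq X$ there is $p<\omega$ such that $T_{n,q}\cap G\ne\emptyset$ for all $n\ge p$ and $q\in Q$.
\end{itemize}
\end{lemma}

\begin{proof}
We may assume $Q\subseteq\omega$. Fix a compatible metric $d$ and a base $(U_j)_{j<\omega}$ of nonempty open sets. Fix $n$. As the $U_j$ are infinite, there are distinct points $z_j\in U_j$ $(j\le n)$, and they have pairwise disjoint open neighborhoods $G_j\subseteq U_j$. Since $z_j$ is not isolated, there are points $u_q\in G_j$ and radii $r_q$ with $r_0>d(z_j,u_0)>r_1>d(z_j,u_1)>r_2>\cdots>0$. The sets $G_{j,q}=\{u\in G_j:r_{q+1}<d(z_j,u)<r_q\}$ are nonempty, open and pairwise disjoint. Put $T_{n,q}=\bigcup_{j\le n}G_{j,q}$. Then (i) holds, and each $T_{n,q}$ meets $U_0,\dots,U_n$. For (ii) take $p$ with $U_p\subseteq G$.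
\end{proof}

Given such a family, we write $[x]_n=q$ if $x\in T_{n,q}$ and call $q$ the \emph{$n$th digit} of $x$; by (i) it is unique, and it may be undefined. A number $p$ as in (ii) is a \emph{threshold} for $G$. By (T1):
\begin{equation}\label{eq:digits}
\begin{array}{l}
\text{if $D$ is dense in $G$, $p$ is a threshold for $G$, $n\ge p$ and $q\in Q$,}\\
\text{then infinitely many points of $D$ have $n$th digit $q$.}
\end{array}
\end{equation}

\subsection*{Coherent sequences}
There is no finite-to-one function $\omega_1\to\omega$, since a countable union of finite sets is countable. There is, however, such a function on every countable ordinal, and these functions can be chosen to agree up to finite errors.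

\begin{lemma}\label{lem:coherent}
There are finite-to-one functions $e_\beta:\beta\to\omega$ $(\beta<\omega_1)$ such that the set $\{\zeta<\alpha:e_\alpha(\zeta)\ne e_\beta(\zeta)\}$ is finite for all $\alpha<\beta<\omega_1$.
\end{lemma}

\begin{proof}
We use recursion on $\beta$. Put $e_0=\emptyset$ and $e_{\beta+1}=e_\beta\cup\{(\beta,0)\}$; the successor step preserves both properties, since $e_{\beta+1}$ extends $e_\beta$ by one value. For limit $\beta$ fix ordinals $0=\beta_0<\beta_1<\cdots$ with supremum $\beta$, let $I_n=[\beta_n,\beta_{n+1})$, and put
\[
e_\beta(\zeta)=\max\bigl(e_{\beta_{n+1}}(\zeta),\,n\bigr)\qquad(\zeta\in I_n).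
\]
If $e_\beta(\zeta)\le m$ and $\zeta\in I_n$, then $n\le m$ and $e_{\beta_{n+1}}(\zeta)\le m$; there are finitely many such $n$, and finitely many such $\zeta$ for each. So $e_\beta$ is finite-to-one. Let $\alpha<\beta$. Finitely many intervals $I_n$ cover $\alpha$. On $I_n$ the functions $e_\beta$ and $e_{\beta_{n+1}}$ differ only where $e_{\beta_{n+1}}(\zeta)<n$, that is, at finitely many points, and on $I_n\cap\alpha$ the functions $e_{\beta_{n+1}}$ and $e_\alpha$ differ at finitely many points by the inductive hypothesis. So $e_\alpha$ and $e_\beta$ differ at finitely many points of $\alpha$.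
\end{proof}

We fix such a sequence $(e_\beta)_{\beta<\omega_1}$.

\section{Two ways to forbid a color}\label{sec:devices}

Let $X,Y$ be perfect Polish spaces, let $A\subseteq X$ and $B\subseteq Y$, and let $\rho:A\to\omega_1$ and $\sigma:B\to\omega_1$ be injections, which we call \emph{ranks}. Put
\[
(A\times B)^<=\{(a,b)\in A\times B:\rho(a)<\sigma(b)\}.
\]

\begin{proposition}\label{prop:three}
There is a coloring $\chi:(A\times B)^<\to3$ that is not constant on any rectangle $D\times E\subseteq(A\times B)^<$ with $D$ somewhere dense in $X$ and $E$ somewhere dense in $Y$.
\end{proposition}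

With countably many colors this is immediate. For $(a,b)\in(A\times B)^<$ let
\[
m(a,b)=e_{\sigma(b)}(\rho(a)).
\]
For fixed $b$ the function $a\mapsto m(a,b)$ is finite-to-one, so if $m$ is constant on $D\times E$ with $E\ne\emptyset$, then $D$ is finite. The task is to compress the colors $m(a,b)$ to three. The first idea is to treat $m(a,b)$ as a position and to read a digit of $b$ there.

\begin{example}[the first device]\label{ex:first}
Let $A$ be a countable set, $h:A\to\omega$ finite-to-one, and $Y=2^\omega$. Let the pair $(a,b)$ forbid the color $b(h(a))$, that is, put $\chi(a,b)=1-b(h(a))$. Let $D\subseteq A$ be infinite, let $E$ be dense in a cylinder $[s]$, and let $i<2$. Choose $a\in D$ with $h(a)\ge|s|$ and then $b\in E$ with $b(h(a))=i$. Then $\chi(a,b)\ne i$. So $\chi$ is not constant on $D\times E$.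
\end{example}

In this example the position $h(a)$ is fixed before $b$ is chosen. In the setting of Proposition~\ref{prop:three} each $b$ has its own function $h_b(a)=m(a,b)$, and coherence only says that two of these functions differ at finitely many points. That is not enough.

\begin{example}[the first device fails]\label{ex:fails}
Let $A=\omega$ and let $E\subseteq2^\omega$ be the dense set of sequences that are eventually $1$. For $b\in E$ let $N_b$ be least with $b(m)=1$ for all $m\ge N_b$, and put $h_b(a)=\max(a,N_b)$. Each $h_b$ is finite-to-one and differs from the identity at finitely many points, yet $1-b(h_b(a))=0$ for all $(a,b)\in\omega\times E$.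
\end{example}

The set $E$ escapes because its points disagree at arbitrarily large values: if $N_b<N_{b'}$, then $h_b(0)=N_b$ and $h_{b'}(0)=N_{b'}$. The second device turns such disagreements against $E$. Call $e_{\sigma(b)}{\restriction}(\rho(a)+1)$ the \emph{view} of $b$ at $a$. We let each point $a$ assign to each possible view one further forbidden color; with three colors, the two prohibitions still leave a color free. If $b,b'\in E$ have different views and $i$ is the color of $D\times E$, we want some $a\in D$ to forbid $i$ for the view of $b$ or for the view of $b'$. Three difficulties shape the construction.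

\emph{The set $D$ is not known in advance.} The points $a$ that treat a given pair of views and a given color must meet every somewhere dense set, as far as possible. We let $a$ take its instructions from its own digits: the $n$th digit of $a$ names a pair of views whose largest disagreement has size $n-1$, and a color. By \eqref{eq:digits} the instruction is carried by some point of $D$ as soon as $n$ reaches the threshold for the open set in which $D$ is dense. If no two points of $E$ disagree at so large a value, then all points of $E$ read the same position whenever that position is large, and Example~\ref{ex:first} applies. This dichotomy is the proof.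

\emph{There are only countably many digits, and views change with $a$.} A pair of views must be named by a finite object that stays the same as $a$ moves through $D$. We name it by the small values of the two functions, with the arguments forgotten.

\emph{The instructions received by $a$ must be compatible.} They form a graph on the views with edges labeled by colors, and $a$ must assign one color to each vertex so that every edge has an endpoint carrying its label. This is impossible for the complete graph on four vertices with its three perfect matchings labeled $0,1,2$: each vertex lies on one edge of each label, so four vertices serve at most four of the six edges. It is possible for a forest, where each vertex takes the label of the edge to its parent.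

\section{The three-coloring above the diagonal}\label{sec:three}

In this section we prove Proposition~\ref{prop:three}.

\subsection*{Levels and codes}
For $\gamma<\omega_1$ let $\mathcal E_\gamma=\{e_\beta{\restriction}\gamma:\gamma\le\beta<\omega_1\}$. Its members are finite-to-one functions $\gamma\to\omega$, and any two of them differ at finitely many points. For $f,g\in\mathcal E_\gamma$ and $n<\omega$ write $f\sim_ng$ if $f(\zeta)<n$ and $g(\zeta)<n$ at every point $\zeta$ where $f$ and $g$ differ. For $f\ne g$ the \emph{level}
\[
\ell(f,g)=1+\max\{\max(f(\zeta),g(\zeta)):f(\zeta)\ne g(\zeta)\}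
\]
is well defined, because the set of differences is finite and nonempty, and $f\sim_ng$ holds if and only if $n\ge\ell(f,g)$. In particular $f\sim_{n}g$ implies $f\sim_{n'}g$ for $n'\ge n$. Let $K_n(f)=\{\zeta<\gamma:f(\zeta)<n\}$, a finite set, and let the \emph{trace} $\mathrm{tr}_n(f)$ be the finite sequence listing the values of $f$ on $K_n(f)$ in increasing order of the arguments.

\begin{lemma}\label{lem:levels}
Let $\gamma<\omega_1$ and $n<\omega$.
\begin{itemize}
\item[(i)] $\sim_n$ is an equivalence relation on $\mathcal E_\gamma$.
\item[(ii)] If $f\sim_ng$, then $K_n(f)=K_n(g)$, and $f,g$ agree outside this set.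
\item[(iii)] $\mathrm{tr}_n$ is injective on each $\sim_n$-class.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Only transitivity needs proof. Let $f\sim_ng\sim_nh$ and $f(\zeta)\ne h(\zeta)$. Then $g(\zeta)$ differs from $f(\zeta)$ or from $h(\zeta)$, so $g(\zeta)<n$. Now $f(\zeta)$ either equals $g(\zeta)$ or differs from it, and $f(\zeta)<n$ in both cases. The same holds for $h(\zeta)$.

(ii) A point where $f$ and $g$ differ lies in both $K_n(f)$ and $K_n(g)$, and a point where they agree lies in both or in neither.

(iii) If $f\sim_ng$ have the same trace, they agree on the common set $K_n(f)$, and by (ii) they agree outside it.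
\end{proof}

Let $W$ be the countable set of all two-element sets of finite sequences of natural numbers. For $f\ne g$ in $\mathcal E_\gamma$ of level $n$, the \emph{code} of the pair is
\[
w(f,g)=\{\mathrm{tr}_n(f),\mathrm{tr}_n(g)\},
\]
which lies in $W$ by Lemma~\ref{lem:levels}(iii). Codes do the two jobs asked of them.

\begin{lemma}\label{lem:codes}
\begin{itemize}
\item[(i)] Given $n<\omega$, $w\in W$ and a $\sim_n$-class $C\subseteq\mathcal E_\gamma$, at most one pair $\{f,g\}\subseteq C$ has level $n$ and code $w$.
\item[(ii)] Let $f\ne g$ in $\mathcal E_\delta$ have level $n$, and let $\gamma\le\delta$ satisfy $K_n(f)\subseteq\gamma$. Then $f{\restriction}\gamma$ and $g{\restriction}\gamma$ are distinct members of $\mathcal E_\gamma$ with the same level and code as $f$ and $g$.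
\end{itemize}
\end{lemma}

\begin{proof}
(i) The pair must be the preimage of $w$ under the injection $\mathrm{tr}_n{\restriction}C$.

(ii) By Lemma~\ref{lem:levels}(ii) all differences between $f$ and $g$ lie in $K_n(f)=K_n(g)\subseteq\gamma$. So restriction to $\gamma$ changes neither the set of differences, nor the set $K_n$, nor the values on them.
\end{proof}

\subsection*{The forests}
By Lemma~\ref{lem:digits}, fix digits on $X$ with values in $W\times3$ and digits on $Y$ with values in $3$. Let $a\in A$ and $\xi=\rho(a)$. Let $\Gamma_a$ be the graph with vertex set $\mathcal E_{\xi+1}$ in which distinct $f,g$ are joined by an edge \emph{with label $i$} if and only if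
\[
[a]_{\ell(f,g)}=(w(f,g),i).
\]
Since digits are unique, an edge has one label, and all edges of level $n$ have the same code. By Lemma~\ref{lem:codes}(i), \emph{each $\sim_n$-class contains at most one edge of level $n$}.

\begin{example}\label{ex:four}
Suppose that $f_1,\dots,f_4\in\mathcal E_{\xi+1}$ agree, with values at least $4$, outside two points $\zeta_0<\zeta_1$, where they take the values $(2,0)$, $(2,1)$, $(3,0)$, $(3,1)$. The pairs $\{f_1,f_2\}$ and $\{f_3,f_4\}$ have level $2$; here $K_2=\{\zeta_1\}$, so both pairs have the code $\{(0),(1)\}$. The other four pairs differ at $\zeta_0$ and have level $4$; here $K_4=\{\zeta_0,\zeta_1\}$, the traces are the displayed pairs of values, and the four codes are distinct. If $[a]_2=(\{(0),(1)\},i)$ and $[a]_4=(\{(2,1),(3,0)\},j)$, then $\Gamma_a$ induces on these vertices the path of Figure~\ref{fig:four}. A second edge of level $4$ would close a cycle, but $a$ has only one fourth digit.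
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node (a) at (0,0) {$f_1=(2,0)$};
\node (b) at (0,2) {$f_2=(2,1)$};
\node (c) at (5,0) {$f_3=(3,0)$};
\node (d) at (5,2) {$f_4=(3,1)$};
\draw[thick] (a) -- node[left] {$i$} (b);
\draw[thick] (c) -- node[right] {$i$} (d);
\draw[thick] (b) -- node[near start, above] {$j$} (c);
\draw[dashed] (a) -- (c);
\draw[dashed] (b) -- (d);
\draw[dashed] (a) -- (d);
\draw[rounded corners] (-1.1,-0.4) rectangle (1.1,2.4);
\draw[rounded corners] (3.9,-0.4) rectangle (6.1,2.4);
\draw[rounded corners] (-1.4,-0.7) rectangle (6.4,2.7);
\end{tikzpicture}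
\caption{Four functions, shown by their values at the two points where they differ. The functions in each inner box are $\sim_2$-equivalent, and all four are $\sim_4$-equivalent. The graph $\Gamma_a$ (solid lines, with labels) has one edge of level $2$ in each inner box and only one of the four possible edges of level $4$; the other three are dashed.}\label{fig:four}
\end{figure}

\begin{lemma}\label{lem:forest}
The graph $\Gamma_a$ has no cycle. There is a partial function $\alpha_a$ from $\mathcal E_{\xi+1}$ to $3$ such that $\alpha_a(f)=i$ or $\alpha_a(g)=i$ for every edge $\{f,g\}$ of $\Gamma_a$ with label $i$.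
\end{lemma}

\begin{proof}
Suppose there is a cycle, and let $n$ be the largest level of its edges. Consecutive vertices are $\sim_n$-equivalent, so all vertices lie in one $\sim_n$-class, and exactly one edge $\{f,g\}$ of the cycle has level $n$. The remaining edges form a path from $f$ to $g$ and have level at most $n-1$. By transitivity $f\sim_{n-1}g$, which contradicts $\ell(f,g)=n$.

Choose a root in each connected component. Each vertex $f$ is joined to the root of its component by a unique path $P_f$. If $f$ is not a root, its \emph{parent} is its neighbor on $P_f$, and $\alpha_a(f)$ is the label of the edge from $f$ to its parent; on roots $\alpha_a$ is undefined. Let $\{f,g\}$ be an edge. If $g$ is not on $P_f$, then $P_f$ followed by the edge is a path from the root to $g$, so $f$ is the parent of $g$. If $g$ is on $P_f$, then the part of $P_f$ up to $g$ followed by the edge is a path from the root to $f$, hence equals $P_f$, and $g$ is the parent of $f$. In either case the child receives the label of the edge.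
\end{proof}

\subsection*{The coloring}
For $(a,b)\in(A\times B)^<$ let $v(a,b)=e_{\sigma(b)}{\restriction}(\rho(a)+1)$, a vertex of $\Gamma_a$, and recall that $m(a,b)=e_{\sigma(b)}(\rho(a))$. Let $\chi(a,b)$ be the least $i<3$ with
\[
i\ne\alpha_a(v(a,b))\qquad\text{and}\qquad i\ne[b]_{m(a,b)},
\]
where an undefined value excludes nothing. At most two colors are excluded, so $\chi$ is well defined.

\begin{proof}[Proof of Proposition~\ref{prop:three}]
Suppose that $D\times E\subseteq(A\times B)^<$, that $D$ and $E$ are somewhere dense, and that $\chi$ has the constant value $i$ on $D\times E$.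

\emph{Step 1: thinning $D$.} By Lemma~\ref{lem:codes}(ii), the level and code of a pair of views are stable once $\rho(a)$ is large enough, whereas \eqref{eq:digits} only provides infinitely many points with a prescribed digit. To combine the two we arrange that every infinite subset of $D$ contains points of large rank.

For an ordinal $\gamma$ let $D_\gamma=\{a\in D:\rho(a)<\gamma\}$. If $b\in E$, then $D_{\sigma(b)}=D$, so there is a least $\delta<\omega_1$ such that $D_\delta$ is somewhere dense; say $D_\delta$ is dense in the nonempty open set $G$. For $\gamma<\delta$ the set $D_\gamma$ is nowhere dense. We have $\delta\neq0$, and $\delta$ is not a successor $\gamma+1$, because $\rho$ is injective, so that $D_{\gamma+1}$ has at most one point more than $D_\gamma$ and is nowhere dense with it by (T1). So $\delta$ is a limit ordinal. Let $\gamma_0<\gamma_1<\cdots$ have supremum $\delta$, and let $(G_n)_{n<\omega}$ be a base for $G$ of nonempty open sets. For every $n$ and every $\gamma<\delta$ the somewhere dense set $D_\delta\cap G_n$ is not contained in $D_{\gamma+1}$. Hence we can choose recursively $a_n\in D_\delta\cap G_n$ with $\rho(a_n)>\gamma_n$ and $\rho(a_n)>\rho(a_{n-1})$.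 Replace $D$ by $\{a_n:n<\omega\}$. Now $D$ is dense in $G$, all ranks in $D$ are below $\delta$, and
\begin{equation}\label{eq:thin}
\text{for each $\xi_*<\delta$, all but finitely many $a\in D$ have $\rho(a)\ge\xi_*$.}
\end{equation}

For $b\in E$ we have $\sigma(b)>\rho(a_n)$ for all $n$, so $\sigma(b)\ge\delta$ and $h_b=e_{\sigma(b)}{\restriction}\delta$ belongs to $\mathcal E_\delta$. For $a\in D$ we have $v(a,b)=h_b{\restriction}(\rho(a)+1)$ and $m(a,b)=h_b(\rho(a))$. Let $p$ be a threshold for $G$. Let $E$ be dense in the nonempty open set $H\subseteq Y$, and let $q$ be a threshold for $H$.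

\emph{Step 2: a disagreement of high level.} Suppose there are $b,b'\in E$ with $h_b\ne h_{b'}$ and $n=\ell(h_b,h_{b'})\ge p$. Let $w=w(h_b,h_{b'})$, and let $\xi_*<\delta$ be the largest element of the finite set $K_n(h_b)$, which is nonempty since it contains the points where $h_b$ and $h_{b'}$ differ. By \eqref{eq:digits} infinitely many $a\in D$ have $[a]_n=(w,i)$, and by \eqref{eq:thin} one of them has $\rho(a)\ge\xi_*$. For this $a$, Lemma~\ref{lem:codes}(ii) with $\gamma=\rho(a)+1$ shows that $f=v(a,b)$ and $g=v(a,b')$ are distinct, of level $n$ and code $w$. So $\{f,g\}$ is an edge of $\Gamma_a$ with label $i$. By Lemma~\ref{lem:forest}, $\alpha_a(f)=i$ or $\alpha_a(g)=i$, hence $\chi(a,b)\ne i$ or $\chi(a,b')\ne i$, a contradiction.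

\emph{Step 3: no disagreement of high level.} It remains to treat the case that $\ell(h_b,h_{b'})<p$ whenever $b,b'\in E$ and $h_b\ne h_{b'}$. Fix $b_0\in E$. Since $h_{b_0}$ is finite-to-one, $\rho$ is injective and $D$ is infinite, there is $a\in D$ with $m=h_{b_0}(\rho(a))\ge\max(p,q)$. Every $b\in E$ has $h_b(\rho(a))=m$, for otherwise $\ell(h_b,h_{b_0})\ge m+1>p$. Thus $m(a,b)=m$ for all $b\in E$. As $m\ge q$, \eqref{eq:digits} gives $b\in E$ with $[b]_m=i$. Then $\chi(a,b)\ne i$, a contradiction.
\end{proof}

\begin{remark}\label{rem:hyp}
Completeness of $X$ and $Y$ played no role; the proof used a countable base, a metric, and the absence of isolated points. That the ranks are countable ordinals is what makes the functions $e_\beta$ available. Finite-to-oneness gives the finite traces and the large position $m$ in Step~3, and coherence gives the levels. The density of $D$ is used only in Steps~1 and~2, and the density of $E$ only in Step~3.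
\end{remark}

\section{Six colors, and higher dimensions}\label{sec:dim}

\begin{proof}[Proof of Theorem~\ref{thm:six}]
Fix injections $\rho_i:A_i\to\omega_1$. Proposition~\ref{prop:three} for $A_0\times A_1$ with ranks $\rho_0,\rho_1$ gives a coloring $\chi$ of the pairs $(x,y)$ with $\rho_0(x)<\rho_1(y)$. To cover the remaining pairs, including ties, let $\rho_0^+(x)=\rho_0(x)+1$, again an injection into $\omega_1$. The proposition for $A_1\times A_0$ with ranks $\rho_1,\rho_0^+$ gives a coloring $\chi'$ of the pairs $(y,x)$ with $\rho_1(y)\le\rho_0(x)$. Put
\[
c(x,y)=\begin{cases}\chi(x,y)&\text{if }\rho_0(x)<\rho_1(y),\\ 3+\chi'(y,x)&\text{if }\rho_1(y)\le\rho_0(x).\end{cases}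
\]
Let $c$ be constant on $Y_0\times Y_1$. If the value is less than $3$, then $Y_0\times Y_1$ lies in the domain of $\chi$ and $\chi$ is constant on it. If the value is at least $3$, then $Y_1\times Y_0$ lies in the domain of $\chi'$ and $\chi'$ is constant on it. In either case $Y_0$ and $Y_1$ are not both somewhere dense.
\end{proof}

Each further dimension allows one more cardinal. The coordinate of largest rank serves as a parameter: below it there are few points, and these are colored by the previous case. Recording which coordinate is the largest multiplies the number of colors by the new dimension.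

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
We prove by induction on $d\ge2$: if $X_0,\dots,X_{d-1}$ are perfect Polish and $A_i\subseteq X_i$ have size at most $\aleph_{d-1}$, then some coloring of $\prod_{i<d}A_i$ with $3\cdot d!$ colors has no grid. If $2^{\aleph_0}<\aleph_d$, then $|X_i|\le\aleph_{d-1}$ by (T3), and the theorem is the case $A_i=X_i$. The case $d=2$ is Theorem~\ref{thm:six}.

For the step from $d$ to $d+1$, let $A_i\subseteq X_i$ $(i\le d)$ have size at most $\aleph_d$, and fix injections $\rho_i:A_i\to\omega_d$. For $j\le d$, $z\in A_j$ and $i\ne j$, the set $A_i^{j,z}=\{x\in A_i:\rho_i(x)\le\rho_j(z)\}$ injects into the ordinal $\rho_j(z)+1<\omega_d$, so it has size at most $\aleph_{d-1}$. By the inductive hypothesis there is a coloring $c_{j,z}:\prod_{i\ne j}A_i^{j,z}\to3\cdot d!$ with no grid. For $\bar x\in\prod_{i\le d}A_i$ let $j$ be least with $\rho_j(x_j)=\max_{i\le d}\rho_i(x_i)$, and put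
\[
c(\bar x)=\bigl(j,\ c_{j,x_j}((x_i)_{i\ne j})\bigr).
\]
This uses $(d+1)\cdot3\cdot d!=3\cdot(d+1)!$ colors.

Suppose that $(Y_i)_{i\le d}$ is a grid for $c$, with constant value $(j,t)$. Fix $z\in Y_j$. Any tuple $(x_i)_{i\ne j}\in\prod_{i\ne j}Y_i$, completed by $z$ in coordinate $j$, has color $(j,t)$; so $\rho_i(x_i)\le\rho_j(z)$ for all $i\ne j$, and $c_{j,z}((x_i)_{i\ne j})=t$. As all $Y_i$ are nonempty, $Y_i\subseteq A_i^{j,z}$ for $i\ne j$, and $(Y_i)_{i\ne j}$ is a grid for $c_{j,z}$, a contradiction.
\end{proof}

\section{Five colors always admit a grid}\label{sec:five}

Throughout this section $c:X_0\times X_1\to k$ is a coloring with $k<\omega$ colors and \emph{no grid}. We show that $k\ge6$. For $x\in X_0$, $y\in X_1$, $F\subseteq X_0$ and $i<k$ put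
\[
B_i(x)=\{y:c(x,y)=i\},\qquad A_i(y)=\{x:c(x,y)=i\},\qquad B_i(F)=\bigcap_{x\in F}B_i(x).
\]

The natural way to build a grid of color $i$ is to choose points $x_0,y_0,x_1,y_1,\dots$ alternately, visiting all basic open subsets of two open sets $V$ and $U$, each new point having color $i$ with the earlier points on the other side. The difficulty is to keep the sets of remaining candidates large. We first pass to a region of the product where the behavior of each color with respect to category does not change under further shrinking.

\subsection*{A stable pair}
For nonmeager sets $Z_0\subseteq X_0$ and $Z_1\subseteq X_1$ let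
\begin{align*}
N_0(Z_0,Z_1)&=\{i<k:B_i(x)\cap Z_1\text{ is meager for all }x\in Z_0\},\\
N_1(Z_0,Z_1)&=\{i<k:A_i(y)\cap Z_0\text{ is meager for all }y\in Z_1\}.
\end{align*}
Both sets can only grow when $Z_0$ and $Z_1$ are replaced by nonmeager subsets. The spaces $X_0,X_1$ are nonmeager by (T2), and $k$ is finite, so there is a pair $(Z_0,Z_1)$ with $|N_0|+|N_1|$ maximal. For this pair, every pair of nonmeager subsets $Z_0'\subseteq Z_0$, $Z_1'\subseteq Z_1$ has the same sets $N_0$ and $N_1$; we call such a pair \emph{stable}. Any pair of nonmeager subsets of a stable pair is stable, with the same $N_0,N_1$.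

\begin{lemma}\label{lem:local}
If $Z$ is a nonmeager subset of a Polish space $X$, there is a nonempty open $V\subseteq X$ such that $Z\cap V'$ is nonmeager for every nonempty open $V'\subseteq V$.
\end{lemma}

\begin{proof}
Let $M$ be the union of all members $G$ of a countable base with $Z\cap G$ meager. Then $Z\cap M$ is meager and $\overline M\setminus M$ is nowhere dense, so $Z\cap\overline M$ is meager and $V=X\setminus\overline M$ is nonempty. A nonempty open $V'\subseteq V$ contains a nonempty basic set $G$ disjoint from $M$, and $Z\cap G$ is nonmeager.
\end{proof}

Apply the lemma to $Z_0$ and $Z_1$ to get open sets $V\subseteq X_0$ and $U\subseteq X_1$, and replace $Z_0,Z_1$ by $Z_0\cap V$, $Z_1\cap U$. Let $(V_n)_{n<\omega}$ and $(U_n)_{n<\omega}$ be bases for $V$ and $U$ of nonempty open sets. Call $A\subseteq Z_0$ \emph{full} if $A\cap V_n$ is nonmeager for all $n$, and call $B\subseteq Z_1$ \emph{full} if $B\cap U_n$ is nonmeager for all $n$. Then $Z_0$ and $Z_1$ are full. Put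
\[
P_0=k\setminus N_0,\qquad P_1=k\setminus N_1.
\]
Stability turns the weak property defining $P_0$, one nonmeager section, into a strong one.

\begin{lemma}\label{lem:persist}
If $i\in P_0$ and $B\subseteq Z_1$ is full, then $B\cap B_i(x)$ is full for all but a meager set of $x\in Z_0$. If $i\in P_1$ and $A\subseteq Z_0$ is full, then $A\cap A_i(y)$ is full for all but a meager set of $y\in Z_1$.
\end{lemma}

\begin{proof}
Let $M_n=\{x\in Z_0:B\cap U_n\cap B_i(x)\text{ is meager}\}$. If $M_n$ were nonmeager, then $(M_n,B\cap U_n)$ would be a pair of nonmeager subsets of $(Z_0,Z_1)$ with $i\in N_0(M_n,B\cap U_n)=N_0$. So $\bigcup_nM_n$ is meager, and $B\cap B_i(x)$ is full for $x\in Z_0$ outside it. The second statement follows by exchanging the coordinates.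
\end{proof}

\subsection*{No color is large in both directions}

\begin{lemma}\label{lem:disjoint}
$P_0\cap P_1=\emptyset$.
\end{lemma}

\begin{proof}
Suppose $i\in P_0\cap P_1$. We choose $x_n\in V_n$ and $y_n\in U_n$ recursively so that the sets
\[
A^n=Z_0\cap\bigcap_{m<n}A_i(y_m),\qquad B^n=Z_1\cap\bigcap_{m<n}B_i(x_m)
\]
are full; this holds for $n=0$. At step $n$ the set $A^n\cap V_n$ is nonmeager, so by Lemma~\ref{lem:persist} it contains a point $x_n$ such that $B^{n+1}=B^n\cap B_i(x_n)$ is full. Then $B^{n+1}\cap U_n$ is nonmeager, so it contains a point $y_n$ such that $A^{n+1}=A^n\cap A_i(y_n)$ is full. Now $c(x_n,y_m)=i$ for $m<n$ because $x_n\in A^n$, and for $m\ge n$ because $y_m\in B^{m+1}\subseteq B_i(x_n)$. The sets $\{x_n:n<\omega\}$ and $\{y_n:n<\omega\}$ are dense in $V$ and $U$, so they form a grid.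
\end{proof}

\subsection*{At least three colors are large in each direction}

\begin{lemma}\label{lem:threeeach}
$|P_0|\ge3$ and $|P_1|\ge3$.
\end{lemma}

\begin{proof}
The hypotheses are symmetric in the two coordinates, so it suffices to treat $P_0$. For a countable set $D\subseteq Z_0$ let
\[
Z_1(D)=Z_1\setminus\bigcup\{B_j(x):x\in D,\ j\in N_0\}.
\]
By the definition of $N_0$ only a meager set is removed from $Z_1$, and $c(x,y)\in P_0$ for all $x\in D$ and $y\in Z_1(D)$. Taking for $D$ a single point, we see that $P_0\ne\emptyset$, as $Z_1(D)$ is nonempty.

\emph{Suppose $P_0=\{i\}$.} Let $D\subseteq Z_0$ be countable with a point in every $V_n$. Then $c$ has the constant value $i$ on $D\times Z_1(D)$, the set $D$ is dense in $V$, and $Z_1(D)$ is nonmeager, hence somewhere dense. This is a grid.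

\emph{Suppose $|P_0|=2$}, say $P_0=\{0,1\}$ after renaming colors. We build a grid of color $1$. By Lemma~\ref{lem:disjoint} the sections $A_1(y)\cap Z_0$ are meager for $y\in Z_1$, so fullness cannot be maintained on the left. Instead we confine the left side to a countable set, and we keep the candidates there merely dense. What makes this possible is the absence of grids of color $0$:
\begin{equation}\label{eq:zero}
\text{if $D\subseteq X_0$ is somewhere dense, then $B_0(D)$ is nowhere dense,}
\end{equation}
since otherwise $D$ and $B_0(D)$ form a grid.

The countable set must be chosen so that the right side stays full whichever of its points are used. By Lemma~\ref{lem:persist} choose recursively $d_n\in Z_0\cap V_n$ such that $Z_1\cap B_1(\{d_0,\dots,d_n\})$ is full, and let $D=\{d_n:n<\omega\}$. Then $D$ is dense in $V$, and $Z_1\cap B_1(F)$ is full for every finite $F\subseteq D$, because it contains $Z_1\cap B_1(\{d_0,\dots,d_n\})$ for large $n$.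

We choose $x_n\in D\cap V_n$ and $y_n\in U_n$ recursively so that
\[
D^n=D\cap\bigcap_{m<n}A_1(y_m)
\]
is dense in $V$; this holds for $n=0$. At step $n$ pick any $x_n\in D^n\cap V_n$. Each set $D^n\cap V_j$ is somewhere dense, so by \eqref{eq:zero} the set $M=\bigcup_{j<\omega}B_0(D^n\cap V_j)$ is meager. The set $Z_1\cap B_1(\{x_0,\dots,x_n\})\cap U_n$ is nonmeager, and $Z_1\setminus Z_1(D)$ is meager, so we can choose
\[
y_n\in\bigl(Z_1(D)\cap B_1(\{x_0,\dots,x_n\})\cap U_n\bigr)\setminus M.
\]
Fix $j$. As $y_n\notin B_0(D^n\cap V_j)$, there is $x\in D^n\cap V_j$ with $c(x,y_n)\ne0$. As $x\in D$ and $y_n\in Z_1(D)$, the color $c(x,y_n)$ lies in $\{0,1\}$, so it is $1$. Thus $D^{n+1}=D^n\cap A_1(y_n)$ meets every $V_j$ and is dense in $V$.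

Finally, $c(x_n,y_m)=1$ for $m<n$ because $x_n\in D^n$, and for $m\ge n$ by the choice of $y_m$. The sets $\{x_n:n<\omega\}$ and $\{y_n:n<\omega\}$ are dense in $V$ and $U$, so they form a grid. This contradiction leaves $|P_0|\ge3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:five}]
If $c:X_0\times X_1\to k$ has no grid, then by Lemmas~\ref{lem:disjoint} and~\ref{lem:threeeach} the set $k$ contains the disjoint sets $P_0$ and $P_1$ of size at least $3$, so $k\ge6$.
\end{proof}

\begin{remark}\label{rem:complete}
Completeness was used only to know that $X_0$ and $X_1$ are nonmeager, and it cannot be dropped even in one factor: Example~\ref{ex:first} with $A=\mathbb Q$ gives a $2$-coloring of $\mathbb Q\times2^\omega$ with no monochromatic product of somewhere dense sets.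
\end{remark}

\begin{remark}\label{rem:match}
The last argument breaks down for $|P_0|=3$ at the inference from $c(x,y_n)\ne0$ to $c(x,y_n)=1$, and under $\mathsf{CH}$ it has to. For the coloring $c$ in the proof of Theorem~\ref{thm:six}, with $A_i=X_i$, the sections $B_i(x)$ are countable for $i\in\{3,4,5\}$, being contained in $\{y:\rho_1(y)\le\rho_0(x)\}$, and the sections $A_i(y)$ are countable for $i\in\{0,1,2\}$. So $P_0\subseteq\{0,1,2\}$ and $P_1\subseteq\{3,4,5\}$, and Lemma~\ref{lem:threeeach} gives equality: the sets $P_0$ and $P_1$ recover the two halves of the order coloring.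
\end{remark}

\begin{thebibliography}{1}

\bibitem{LHZ}
Chris Lambie-Hanson and Andy Zucker, \emph{Polish space partition principles and the Halpern-L\"auchli theorem}, arXiv:2209.04859 (2022).

\end{thebibliography}
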